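\title{Every $K_4$-free graph is an induced subgraph of a connected common graph}

\begin{abstract}
A graph $H$ is common if, among all red/blue colorings of the edges of a large complete graph, a random coloring asymptotically minimizes the number of monochromatic copies of $H$. A graph that contains $K_4$ is not common. We prove that this is the only restriction on the subgraphs of a common graph: every $K_4$-free graph $F$ is an induced subgraph of a connected common graph. The host graph is a large complete bipartite graph with a copy of $F$ joined by an edge to each of its vertices. The same construction shows that, for every $k\ge3$, every triangle-free graph is an induced subgraph of a connected $k$-common graph.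
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Common graphs}

All graphs are finite and simple; $v(H)$ and $e(H)$ denote the numbers of vertices and edges of $H$. Color the edges of $K_N$ red and blue, and count the monochromatic labeled copies of a fixed graph $H$, that is, the injective maps $V(H)\to V(K_N)$ that send all edges of $H$ to red edges or all edges to blue edges. If each edge is red or blue independently with probability $1/2$, the expected count is $(2^{1-e(H)}+o(1))N^{v(H)}$. The graph $H$ is \emph{common} if no coloring does asymptotically better: every red/blue coloring of $K_N$ has at least $(2^{1-e(H)}-o(1))N^{v(H)}$ monochromatic labeled copies of $H$ as $N\to\infty$.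

The error terms disappear in the language of graphons. A \emph{kernel} is a bounded symmetric measurable function $U:[0,1]^2\to\mathbb{R}$, a \emph{graphon} is a kernel with values in $[0,1]$, and the \emph{homomorphism density} of $H$ in $U$ is
\[
t(H,U)=\int_{[0,1]^{V(H)}}\prod_{ab\in E(H)}U(x_a,x_b)\prod_{a\in V(H)}dx_a .
\]
The graph $H$ is common if and only if $t(H,W)+t(H,1-W)\ge 2^{1-e(H)}$ for every graphon $W$. Indeed, a coloring of $K_N$ defines a step graphon $W$ on $N$ equal intervals, equal to $1$ on red pairs and $0$ elsewhere, and $N^{v(H)}\bigl(t(H,W)+t(H,1-W)\bigr)$ counts the monochromatic labeled copies up to the $O(N^{v(H)-1})$ non-injective maps. Conversely, choose $N$ independent uniform points $x_1,\dots,x_N$ and color $ab$ red with probability $W(x_a,x_b)$; the expected count is at most $N^{v(H)}\bigl(t(H,W)+t(H,1-W)\bigr)$, so some coloring has at most this many copies.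

We work with any number $k\ge2$ of colors. A \emph{$k$-coloring} is a tuple $(W_1,\dots,W_k)$ of graphons with $\sum_iW_i=1$ almost everywhere, and $H$ is \emph{$k$-common} if
\begin{equation}\label{eq:common}
\sum_{i=1}^k t(H,W_i)\ge k^{1-e(H)}
\end{equation}
for every $k$-coloring. The constant coloring $W_i=1/k$, which represents the random coloring, gives equality. For $k=2$ this is the definition of common.

\subsection{Which graphs lie inside a common graph?}

Three short computations indicate what to expect.

\emph{Complete bipartite graphs.} Jensen's inequality gives $t(K_{n,n},W)\ge t(K_2,W)^{n^2}$ (the case $m=1$ of Lemma~\ref{lem:jensen} below). Since $\sum_it(K_2,W_i)=1$, convexity of $x\mapsto x^{n^2}$ gives $\sum_it(K_{n,n},W_i)\ge k^{1-n^2}$. So $K_{n,n}$ is $k$-common, and every bipartite graph is a subgraph of a connected $k$-common graph. The induced subgraphs obtained in this way are only the complete bipartite and the edgeless graphs.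

\emph{The triangle.} Write $W=(1+U)/2$, so that $1-W=(1-U)/2$, and multiply out the products over the three edges. The terms of odd degree in $U$ cancel between the two colors, and the three terms of degree two are paths with two edges. Hence
\[
t(K_3,W)+t(K_3,1-W)=\tfrac14\Bigl(1+3\int\Bigl(\int U(x,y)\,dy\Bigr)^2dx\Bigr)\ge\tfrac14 ,
\]
and $K_3$ is common. The term $t(K_3,U)$, which can have either sign, vanishes from the sum only because $K_3$ has an odd number of edges and there are two colors.

\emph{Large chromatic number.} Split $[0,1]$ into $r$ equal intervals, and color pairs inside an interval blue and pairs between intervals red. If $H$ is connected and its chromatic number exceeds $r$, then the red density of $H$ is $0$ and the blue density is $r^{1-v(H)}$. So such an $H$ can be common only if $e(H)-1\ge(v(H)-1)\log_2r$. A graph $F$ of large chromatic number must therefore be placed in a host with many edges per vertex; for $r\ge3$, attaching more and more pendant edges to $F$ leads the wrong way.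

The last constraint can be met by adding edges. The following one cannot.

\begin{theorem}\label{thm:converse}
A graph containing $K_4$ is not common. For $k\ge3$, a graph containing $K_3$ is not $k$-common.
\end{theorem}

The first statement is due to Jagger, \v{S}\v{t}ov\'{\i}\v{c}ek and Thomason, and the second, for $k=3$, to Cummings and Young. We include short proofs in Section~\ref{sec:obstruction}, because they show which estimate in our main argument needs the hypotheses on cliques. Call a graph \emph{$K_4$-free} if it has no copy of $K_4$ as a subgraph. The following conjecture, taken from the paper of Behague, Morrison and Noel~\cite{BMN}, says that $K_4$ is the only obstruction.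

\begin{quote}
\emph{For every $K_4$-free graph $F$ there is a connected common graph that contains $F$ as a subgraph. There is also a connected common graph that contains $F$ as an induced subgraph.}
\end{quote}

We prove the conjecture in its induced form, which implies the other, together with its analogue for more colors.

\begin{theorem}\label{thm:two}
For every $K_4$-free graph $F$ there is a connected common graph $H$ containing $F$ as an induced subgraph.
\end{theorem}

\begin{theorem}\label{thm:many}
For every $k\ge3$ and every triangle-free graph $F$ there is a connected $k$-common graph containing $F$ as an induced subgraph.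
\end{theorem}

If $F$ is a subgraph of $H$, then every clique of $F$ is a clique of $H$. So Theorems~\ref{thm:converse}--\ref{thm:many} combine as follows.

\begin{corollary}\label{cor:iff}
A graph $F$ is a subgraph (equivalently, an induced subgraph) of a connected common graph if and only if $F$ is $K_4$-free. For $k\ge3$, a graph $F$ is a subgraph (equivalently, an induced subgraph) of a connected $k$-common graph if and only if $F$ is triangle-free.
\end{corollary}

\subsection{The construction}\label{sec:construction}

Fix $k\ge2$ and a graph $F$ with at least one vertex that is $K_4$-free if $k=2$ and triangle-free if $k\ge3$. We may assume that $F$ is connected. Otherwise add a new vertex adjacent to exactly one vertex of each component; its neighbors are pairwise nonadjacent, so it lies in no triangle, and the original graph stays induced.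

Fix a vertex $v_0$ of $F$. Let $R$ be the graph obtained from $F$ by adding a new vertex $\rho$, the \emph{root}, adjacent only to $v_0$. Let $H_n$ be obtained from $K_{n,n}$, the \emph{core}, and $2n$ disjoint copies of $R$ by identifying the root of each copy with a different vertex of the core (Figure~\ref{fig:H}). Then $H_n$ is connected, contains $F$ as an induced subgraph, and has $e(H_n)=n^2+2n\,e(R)$ edges.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.8, every node/.style={circle,draw,fill=black,inner sep=1.5pt}]
\foreach \i in {0,1,2}{\foreach \j in {0,1,2}{\draw ({2*\i},0)--({2*\j},1.5);}}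
\foreach \i in {0,1,2}{\foreach \y/\s in {0/-1,1.5/1}{
\draw ({2*\i},\y) node[fill=white]{} -- ({2*\i},{\y+0.7*\s}) node{}
 -- ({2*\i-0.45},{\y+1.4*\s}) node{} -- ({2*\i+0.45},{\y+1.4*\s}) node{}
 -- ({2*\i},{\y+0.7*\s});}}
\end{tikzpicture}
\caption{The graph $H_3$ for $F=K_3$. The white vertices form the core $K_{3,3}$, and each of them is joined by one edge to its own copy of $F$.}
\label{fig:H}
\end{figure}

\begin{theorem}\label{thm:main}
Let $k$, $F$ and $H_n$ be as above. There is $n_0=n_0(k,F)$ such that $H_n$ is $k$-common for all $n\ge n_0$.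
\end{theorem}

Theorems~\ref{thm:two} and~\ref{thm:many} follow by taking $H=H_{n_0}$.

\subsection{Outline of the proof}

Because every vertex of the core carries a copy of $R$, the copies act as a change of measure under which the core is counted (Section~\ref{sec:core}). We then separate colorings by their distance from the constant coloring.

Far from the constant coloring (Section~\ref{sec:far}), one color has density above $1/k$ on a region where copies of $R$ of that color can be rooted. The core gains a factor exponential in $n^2$, while the $2n$ copies of $R$ cost only a factor exponential in $n$, so that this color alone gives~\eqref{eq:common}. This part uses no property of $F$.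

Near the constant coloring (Sections~\ref{sec:expansion}, \ref{sec:onecolor} and~\ref{sec:near}), we expand the densities to second order. Every subgraph of $R$ other than a clique contributes an error that the four-cycles of the core can absorb, and the hypothesis on $F$ leaves only cliques whose contributions cancel between the colors.

The two parts must fit together: in the far region, how large $n$ has to be depends on the radius of the near region, so this radius must not depend on $n$. A convexity argument (Lemma~\ref{lem:criterion}) provides this.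

\section{The core under a change of measure}\label{sec:core}

For a kernel $w\ge0$, let $f_w(x)$ be the density of $R$ in $w$ with the root placed at $x$:
\[
f_w(x)=\int\prod_{ab\in E(R)}w(x_a,x_b)\prod_{a\ne\rho}dx_a\qquad\text{with }x_\rho=x .
\]
Then $\int f_w=t(R,w)$. If $t(R,w)>0$, let $\mu_w$ be the probability measure on $[0,1]$ with density $f_w/t(R,w)$. For a probability measure $\mu$ and a graph $J$, let $t_\mu(J,w)$ be defined as $t(J,w)$, but with all variables distributed according to $\mu$. In $t(H_n,w)$, integrate out all variables outside the core. Each core vertex $a$ acquires the factor $f_w(x_a)$, and so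
\begin{equation}\label{eq:factor}
t(H_n,w)=t(R,w)^{2n}\;t_{\mu_w}(K_{n,n},w).
\end{equation}
All core variables have the same distribution $\mu_w$, which allows the following comparison between cores of different sizes.

\begin{lemma}\label{lem:jensen}
Let $w\ge0$ be a kernel, $\mu$ a probability measure with a density on $[0,1]$, and $n\ge m\ge1$. Then $t_\mu(K_{n,n},w)\ge t_\mu(K_{m,m},w)^{n^2/m^2}$.
\end{lemma}

\begin{proof}
For $y=(y_1,\dots,y_b)$ put $G(y)=\int\prod_{j\le b}w(x,y_j)\,d\mu(x)\ge0$. Then $t_\mu(K_{a,b},w)=\int G^a\,d\mu^b$, and for $a\ge a'$ Jensen's inequality for the convex function $x\mapsto x^{a/a'}$ gives $t_\mu(K_{a,b},w)\ge t_\mu(K_{a',b},w)^{a/a'}$. Applying this on one side and then on the other,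
\[
t_\mu(K_{n,n},w)\ge t_\mu(K_{m,n},w)^{n/m}\ge t_\mu(K_{m,m},w)^{n^2/m^2}.\qedhere
\]
\end{proof}

To measure the deviation from the constant coloring, write $W_i=(1+U_i)/k$. Then
\[
-1\le U_i\le k-1,\qquad\sum_iU_i=0\ \text{ a.e.},
\]
and since $t(H,W_i)=k^{-e(H)}t(H,1+U_i)$, inequality~\eqref{eq:common} reads $\sum_it(H,1+U_i)\ge k$. Near the constant coloring we reduce the core to $K_{2,2}=C_4$. The case $m=1$ of Lemma~\ref{lem:jensen} would see only edge densities, whereas four-cycles detect every deviation from the constant coloring (Section~\ref{sec:expansion}). Put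
\[
Z_i=t(R,1+U_i),\qquad Y_i=t_{\mu_{1+U_i}}(C_4,1+U_i),\qquad g(\lambda)=\sum_{i=1}^kY_i^\lambda Z_i\quad(\lambda\ge0),
\]
where $Y_i$ is defined when $Z_i>0$. The exponent $\lambda$ measures the weight of the core against one copy of $R$, and $g(0)=\sum_it(R,1+U_i)$ tests $R$ alone.

\begin{lemma}\label{lem:criterion}
Consider a $k$-coloring with $Z_i>0$ and $Y_i>0$ for all $i$. If $\lambda_0\ge1$ and $g(\lambda_0)\ge\max\{k,g(0)\}$, then $\sum_it(H_n,W_i)\ge k^{1-e(H_n)}$ for all $n\ge8\lambda_0$.
\end{lemma}

\begin{proof}
The function $g$ is a positive combination of exponentials, hence convex. For $\lambda\ge\lambda_0$ put $\gamma=\lambda_0/\lambda\in(0,1]$. Then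
\[
g(\lambda_0)\le\gamma g(\lambda)+(1-\gamma)g(0)\le\gamma g(\lambda)+(1-\gamma)g(\lambda_0),
\]
so $g(\lambda)\ge g(\lambda_0)\ge k$. In particular $g(n/8)\ge k$. By~\eqref{eq:factor} and Lemma~\ref{lem:jensen} with $m=2$,
\[
t(H_n,1+U_i)\ge Z_i^{2n}Y_i^{n^2/4}=\bigl(Y_i^{n/8}Z_i\bigr)^{2n},
\]
and convexity of $x\mapsto x^{2n}$ gives $\frac1k\sum_it(H_n,1+U_i)\ge\bigl(\frac1kg(n/8)\bigr)^{2n}\ge1$.
\end{proof}

The lemma replaces infinitely many inequalities, one for each $n$, by a single inequality at a fixed exponent $\lambda_0$. We carry this out by hand in the smallest case where something can go wrong.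

\begin{example}\label{ex:paw}
Let $k=2$ and $F=K_3$, so that $R$ is a triangle with a pendant edge. Let $s=1$ on $[0,\frac12)$ and $s=-1$ on $[\frac12,1]$, and put $V(x,y)=s(x)s(y)$. For every graph $S$,
\begin{equation}\label{eq:parity}
t(S,V)=\prod_{a\in V(S)}\int s^{\deg a}=
\begin{cases}1&\text{if all degrees of $S$ are even,}\\0&\text{otherwise.}\end{cases}
\end{equation}
Consider the colorings $U_1=p+\epsilon V$, $U_2=-U_1$ with $|p|+|\epsilon|<1$, and put $a=1+p$, $b=1-p$, so that $1+U_1=a+\epsilon V$ and $1+U_2=b-\epsilon V$. Expand the products over edges. The only sets of edges of $R$ with all degrees even are the empty set and the triangle, and those of $C_4$ are the empty set and $C_4$. Fixing the root changes nothing, since a graph cannot have exactly one vertex of odd degree; so the rooted densities are constant and both measures $\mu_{1+U_i}$ are Lebesgue measure. Thus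
\[
Z_1=a^4+a\epsilon^3,\quad Z_2=b^4-b\epsilon^3,\quad Y_1=a^4+\epsilon^4,\quad Y_2=b^4+\epsilon^4,
\]
and all four numbers are positive because $a,b>|\epsilon|$. Without the core we get
\[
g(0)=2+12p^2+2p^4+2p\epsilon^3 .
\]
The triangle terms $\pm\epsilon^3$ cancel to first order but leave the product $2p\epsilon^3$. For $p=-\epsilon^3/12$ and $0<\epsilon\le\frac12$ we have $g(0)=2-\epsilon^6/12+2\epsilon^{12}/12^4<2$: the graph $R$ is not common, although $K_3$ is. With the core at weight $\lambda=1$,
\begin{align*}
g(1)&=a^8+b^8+\epsilon^3(a^5-b^5)+\epsilon^4(a^4+b^4)+\epsilon^7(a-b)\\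
&\ge2+56p^2+140p^4+2\epsilon^4+p\epsilon^3(10+20p^2+2p^4+2\epsilon^4).
\end{align*}
The product term has grown, but there is a new positive term $2\epsilon^4$, which comes from the four-cycle. Both $g(1)-2$ and $g(1)-g(0)$ are at least
\[
44p^2+2\epsilon^4-|p|\,\epsilon^2\cdot|\epsilon|\,(10+20p^2+2p^4+2\epsilon^4).
\]
Here $44p^2+2\epsilon^4\ge2\sqrt{88}\,|p|\epsilon^2\ge18|p|\epsilon^2$, while $|p\epsilon|\le\frac14$ gives $|\epsilon|(10+20p^2+2p^4+2\epsilon^4)\le10+5+\frac12+2<18$. So $g(1)\ge\max\{2,g(0)\}$, and by Lemma~\ref{lem:criterion} the graph $H_n$ satisfies~\eqref{eq:common} on this whole family for all $n\ge8$.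
\end{example}

The general argument near the constant coloring has the same shape. It needs two further ingredients: a bound for the contribution of an arbitrary subgraph of $R$, and control of the measure $\mu_{1+U_i}$ when it is not uniform.

\section{Expansion about the constant coloring}\label{sec:expansion}

Put $L=k-1\ge1$ and let $U$ be a kernel with $-1\le U\le L$, so that $|U|\le L$. Multiplying out the product over edges gives
\begin{equation}\label{eq:expand}
t(H,1+U)=\sum_{S\subseteq E(H)}t(S,U),
\end{equation}
where a set $S$ of edges is viewed as the graph formed by these edges and their endpoints, so that it has no isolated vertices, and $t(\emptyset,U)=1$. We compare the terms of~\eqref{eq:expand} with the degree and codegree functions of $U$,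
\[
d(x)=\int U(x,y)\,dy,\qquad c(x,y)=\int U(x,z)U(z,y)\,dz .
\]
Since $t(C_4,U)=\iint c^2\ge0$, we may put
\[
p=\int d,\qquad D=\|d\|_2,\qquad T=\|c\|_2=t(C_4,U)^{1/2},\qquad\tau=T^{1/2},\qquad\Delta=D^2+T^2 .
\]
The number $\tau$ will serve as the distance from the constant coloring and $\Delta$ as the unit for second-order terms. The kernel $U$ acts on $L^2[0,1]$ by $(U\phi)(x)=\int U(x,y)\phi(y)\,dy$, and $\langle U\phi,\phi'\rangle=\langle\phi,U\phi'\rangle$ by symmetry. By the Cauchy--Schwarz inequality, $\|U\phi\|_2^2=\iint\phi(x)c(x,y)\phi(y)\,dx\,dy\le T\|\phi\|_2^2$, that is,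
\begin{equation}\label{eq:op}
\|U\phi\|_2\le\tau\|\phi\|_2\qquad\text{for all }\phi\in L^2[0,1].
\end{equation}
Since $d=U1$, it follows that
\begin{equation}\label{eq:small}
|p|\le D\le\tau,\qquad\text{and if }\tau\le1\text{ then }T\le\tau\text{ and }\Delta\le2\tau^2 .
\end{equation}

A graph with two nonadjacent vertices can be split at these vertices by the Cauchy--Schwarz inequality, and each of the two factors is a degree or codegree norm. This gives a quadratic bound. For a clique no such splitting is available.

\begin{lemma}\label{lem:nonclique}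
Let $S$ be a graph without isolated vertices.
\begin{enumerate}
\item[(a)] If $S$ has two distinct nonadjacent vertices, then $|t(S,U)|\le L^{e(S)}\Delta$.
\item[(b)] $|t(K_2,U)|=|p|\le D$ and $|t(K_3,U)|\le LT$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $u,u'$ be nonadjacent, of degrees $r,r'\ge1$. No edge meets both, so we can integrate out $x_u$ and $x_{u'}$ separately. This produces the function $c_u=\int\prod_{z\in N(u)}U(y,x_z)\,dy$ of the variables at the neighbors of $u$, and the corresponding function $c_{u'}$. Bounding the other $e(S)-r-r'$ factors by $L$,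
\[
|t(S,U)|\le L^{e(S)-r-r'}\int|c_u|\,|c_{u'}|\le L^{e(S)-r-r'}\|c_u\|_2\|c_{u'}\|_2 .
\]
If $r=1$, then $c_u=d(x_z)$ and $\|c_u\|_2=D$. If $r\ge2$, write the square of $c_u$ as an integral over $y,y'$ and integrate out the $x_z$; since $|c|\le L^2$,
\[
\|c_u\|_2^2=\iint c(y,y')^r\,dy\,dy'\le L^{2(r-2)}T^2 .
\]
As $L\ge1$, in both cases $\|c_u\|_2\le L^r\max(D,T)$, and the same bound holds for $u'$ with $r'$. Finally $\max(D,T)^2\le\Delta$.

(b) The first bound is in~\eqref{eq:small}, and $|t(K_3,U)|=|\iint Uc|\le\|U\|_2\|c\|_2\le LT$.
\end{proof}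

The bounds in (b) are linear in $D$ and $T$, so for small deviations they are much weaker than the bound in (a). The clique terms in~\eqref{eq:expand} must therefore cancel when we sum over the colors. The edge terms always cancel, since $\sum_iU_i=0$. The triangle terms cancel for $k=2$, since $U_2=-U_1$. The next section shows that nothing else can be relied on.

\section{Cliques as obstructions}\label{sec:obstruction}

In both parts of Theorem~\ref{thm:converse} we find colorings, arbitrarily close to the constant one, in which a clique term survives the summation over colors, is negative, and dominates all other terms.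

\begin{proof}[Proof of Theorem~\ref{thm:converse} for $k\ge3$]
Let $H$ have $N_3\ge1$ triangles. Take $V$ as in Example~\ref{ex:paw}, let $(c_1,\dots,c_k)=(1,1,-2,0,\dots,0)$, and put $U_i=c_i\epsilon V$ with $0<\epsilon\le\frac12$. Then $|U_i|\le1$ and $\sum_iU_i=0$, so $W_i=(1+U_i)/k$ is a $k$-coloring. We have $t(S,U_i)=(c_i\epsilon)^{|S|}t(S,V)$. A nonempty graph with all degrees even and no isolated vertices contains a cycle, so the only one with at most three edges is $K_3$. By~\eqref{eq:expand} and~\eqref{eq:parity},
\[
\sum_it(H,1+U_i)=k+N_3\epsilon^3(1+1-8)+O(\epsilon^4)<k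
\]
for small $\epsilon$.
\end{proof}

For two colors only the sets $S$ with an even number of edges survive, and the smallest clique with a positive even number of edges is $K_4$. We need a kernel in which $t(K_4,U)$ is negative and larger in size than all non-clique terms. Quadratic forms over $\mathbb{F}_2$ provide one, because the densities become exponential sums whose size is governed by a rank.

Let $Q$ be a function from a finite-dimensional $\mathbb{F}_2$-vector space to $\mathbb{F}_2$ whose \emph{polar form} $\mathsf{B}(x,y)=Q(x+y)+Q(x)+Q(y)$ is bilinear, and let $\operatorname{rad}\mathsf{B}=\{y:\mathsf{B}(x,y)=0\text{ for all }x\}$. With $x,y$ independent and uniform, $x$ and $x+y$ are also independent and uniform, and $\mathbb{E}_x(-1)^{\mathsf{B}(x,y)}$ is $1$ for $y\in\operatorname{rad}\mathsf{B}$ and $0$ otherwise. Hence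
\begin{equation}\label{eq:gauss}
\bigl(\mathbb{E}(-1)^Q\bigr)^2=\mathbb{E}_{x,y}(-1)^{Q(x)+Q(x+y)}=\mathbb{E}_y(-1)^{Q(y)}\,\mathbb{E}_x(-1)^{\mathsf{B}(x,y)}\le\Pr[y\in\operatorname{rad}\mathsf{B}].
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:converse} for $k=2$]
Let $H$ contain $K_4$. On $X=\mathbb{F}_2^{2m}$ let
\[
q(x)=x_1^2+x_1x_2+x_2^2+\sum_{j=2}^mx_{2j-1}x_{2j}.
\]
Its polar form is $\mathsf{b}(x,y)=\sum_{j=1}^m(x_{2j-1}y_{2j}+x_{2j}y_{2j-1})$, which is symmetric and has radical $\{0\}$. The form $x_1^2+x_1x_2+x_2^2$ takes the value $1$ at three of four points, and $x_{2j-1}x_{2j}$ at one of four points, so $\mathbb{E}(-1)^q=-\frac12\cdot(\frac12)^{m-1}=-2^{-m}$. Split $[0,1]$ into $4^m$ equal intervals indexed by $X$, let $U$ be the step kernel with value $(-1)^{q(x+y)}$ on the block $(x,y)$, and let $W=(1+U)/2$.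

Let $S\subseteq E(H)$ be nonempty, with vertices $1,\dots,s$. Then $t(S,U)=\mathbb{E}(-1)^Q$, where $Q(x_1,\dots,x_s)=\sum_{ij\in S}q(x_i+x_j)$ on $X^s$. The polar form of $Q$ is
\[
\mathsf{B}(x,y)=\sum_{ij\in S}\mathsf{b}(x_i+x_j,\,y_i+y_j)=\sum_{i=1}^s\mathsf{b}\Bigl(x_i,\sum_{j=1}^s\Lambda_{ij}y_j\Bigr),
\]
where $\Lambda$ is the Laplacian matrix of $S$ modulo $2$: $\Lambda_{ii}$ is the parity of the degree of $i$, and $\Lambda_{ij}=1$ exactly when $ij\in S$. Since $\mathsf{b}$ has trivial radical, $y\in\operatorname{rad}\mathsf{B}$ if and only if $\sum_j\Lambda_{ij}y_j=0$ in $X$ for all $i$. This says that, for each of the $2m$ coordinates of $X$, the vector in $\mathbb{F}_2^s$ of the corresponding coordinates of $y_1,\dots,y_s$ lies in $\ker\Lambda$, an event of probability $2^{-2m\operatorname{rank}\Lambda}$. By~\eqref{eq:gauss},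
\[
|t(S,U)|\le2^{-m\operatorname{rank}\Lambda}.
\]
Every row of $\Lambda$ is nonzero, since $S$ has no isolated vertices; in particular $\operatorname{rank}\Lambda\ge1$. If $\operatorname{rank}\Lambda=1$, then all rows equal one nonzero vector, so by symmetry every column is a nonzero constant vector and $\Lambda$ is the all-ones matrix. This means that $S=K_s$ and that the degree $s-1$ is odd. Conversely, for $S=K_s$ with $s$ even,
\[
Q=(s-1)\sum_iq(x_i)+\sum_{i<j}\mathsf{b}(x_i,x_j)=\sum_iq(x_i)+\sum_{i<j}\mathsf{b}(x_i,x_j)=q\Bigl(\sum_ix_i\Bigr),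
\]
and $\sum_ix_i$ is uniform on $X$, so $t(K_s,U)=-2^{-m}$. For even $s$, the number $e(K_s)=(s-1)\cdot s/2$ is even if and only if $4\mid s$. Let $N'\ge1$ be the number of cliques $K_s$ in $H$ with $s\ge4$ and $4\mid s$. Every other nonempty $S$ with $|S|$ even has $\operatorname{rank}\Lambda\ge2$, so
\[
t(H,1+U)+t(H,1-U)=2\sum_{|S|\text{ even}}t(S,U)\le2\bigl(1-N'2^{-m}+2^{e(H)}4^{-m}\bigr)<2
\]
for large $m$.
\end{proof}

\begin{remark}\label{rem:scales}
In the first example $D=0$ and $T^2=c_i^4\epsilon^4$ for color $i$, so $\Delta$ has order $\epsilon^4$, while the triangle terms sum to $-6\epsilon^3$ per triangle. In the second example $d\equiv-2^{-m}$, and for $S=C_4$ we get $Q=\mathsf{b}(x_1+x_3,x_2+x_4)$, so $T^2=\Pr[x_1+x_3=0]=4^{-m}$. Thus $\Delta=2\cdot4^{-m}$, while $t(K_4,U)=-2^{-m}$. In both cases a surviving clique term is not $O(\Delta)$.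
\end{remark}

\section{One color near the constant coloring}\label{sec:onecolor}

We return to the graphs $F$ and $R$ of Section~\ref{sec:construction}; both are $K_4$-free for every $k$. In this section $U$ is a single kernel with $-1\le U\le L$, and we estimate $Z=t(R,1+U)$ and $Y=t_\mu(C_4,1+U)$, where $\mu=\mu_{1+U}$. The letter $C$ and the constants in $O(\cdot)$ depend only on $k$ and $F$, and may change from line to line. Let $N$ be the number of triangles of $F$, and put
\[
\theta=N\,t(K_3,U),\qquad B=NL,
\]
so that $|\theta|\le BT$ by Lemma~\ref{lem:nonclique}(b).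

\begin{lemma}\label{lem:Z}
$Z=1+e(R)\,p+\theta+O(\Delta)$.
\end{lemma}

\begin{proof}
In the expansion~\eqref{eq:expand} of $t(R,1+U)$, single edges contribute $e(R)p$ in total. Triangles contribute $\theta$, since the triangles of $R$ are those of $F$. As $R$ is $K_4$-free, any other nonempty $S$ is not a complete graph, so it has two nonadjacent vertices and contributes $O(\Delta)$ by Lemma~\ref{lem:nonclique}(a).
\end{proof}

Next we describe the density of $\mu$. To leading order it is determined by the degree function $d$ alone, whatever $F$ is.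

\begin{lemma}\label{lem:psi}
There is $\tau_1=\tau_1(k,F)\in(0,1]$ such that $\tau\le\tau_1$ implies the following. We have $Z\ge\frac14$, and the density $\varphi=1+\psi$ of $\mu$ satisfies
\[
|\psi|\le C,\qquad\psi=d-p+\xi\ \text{ with }\ \|\xi\|_2\le C\tau\Delta^{1/2},\qquad\|\psi\|_2\le C\Delta^{1/2}.
\]
\end{lemma}

\begin{proof}
Let $h(y)$ be the density of $F$ in $1+U$ with $v_0$ placed at $y$, so that the rooted density of $R$ is $f(x)=\int(1+U(x,y))h(y)\,dy$. Expand $h=1+\sum_Sh_S$ over the nonempty $S\subseteq E(F)$, where $h_S(y)$ is the integral of $\prod_{ab\in S}U(x_a,x_b)$ with $x_{v_0}=y$. If $v_0\notin V(S)$, then $h_S$ is constant. If $v_0\in V(S)$, then $\|h_S\|_2^2=t(S^{(2)},U)$, where $S^{(2)}$ consists of two copies of $S$ glued at $v_0$. The two copies of any other vertex of $S$ are nonadjacent in $S^{(2)}$, so $\|h_S\|_2^2=O(\Delta)$ by Lemma~\ref{lem:nonclique}(a), even when $S$ is a clique. With $\bar h=\int h=t(F,1+U)$ we obtain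
\[
\|h-\bar h\|_2\le\sum_{S:\,v_0\in V(S)}\|h_S\|_2\le C\Delta^{1/2}.
\]
Since $F$ is $K_4$-free, Lemma~\ref{lem:nonclique} and~\eqref{eq:small} give $\bar h=1+O(D+T+\Delta)=1+O(\tau)$, so $\bar h\ge\frac12$ for small $\tau$. Also $0\le h\le k^{e(F)}$. Hence $h=\bar h(1+\kappa)$ with
\[
\int\kappa=0,\qquad|\kappa|\le C,\qquad\|\kappa\|_2\le C\Delta^{1/2}.
\]
Integrating against $1+U(x,y)$, and then over $x$,
\[
f=\bar h\,(1+d+U\kappa),\qquad Z=\bar h\,\sigma,\qquad\sigma=1+p+\langle d,\kappa\rangle .
\]
Here $|\langle d,\kappa\rangle|\le D\|\kappa\|_2\le C\Delta$, so for small $\tau$ we have $\sigma\ge\frac12$ and $Z\ge\frac14$. Then $0\le\varphi=f/Z\le4k^{e(R)}$, and $|\psi|\le C$. Moreover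
\[
\psi=\frac{1+d+U\kappa-\sigma}{\sigma}=d-p+\xi,\qquad\xi=\frac{(d-p)(1-\sigma)+U\kappa-\langle d,\kappa\rangle}{\sigma}.
\]
Using $\|d-p\|_2\le D$, $|1-\sigma|\le|p|+C\Delta$ and~\eqref{eq:op},
\[
\|\xi\|_2\le C\bigl(D|p|+D\Delta+\tau\Delta^{1/2}+\Delta\bigr)\le C\tau\Delta^{1/2},
\]
because $D|p|\le\tau\Delta^{1/2}$ and $D\Delta\le\Delta\le2\tau\Delta^{1/2}$ by~\eqref{eq:small}. Finally $\|\psi\|_2\le D+\|\xi\|_2\le C\Delta^{1/2}$.
\end{proof}

\begin{remark}\label{rem:pendant}
This lemma is the reason for the pendant edge $\rho v_0$. If $v_0$ itself were identified with a vertex of the core, the density of $\mu$ would be $1+\kappa$, and the edge density of $U$ under $\mu$ would contain the term $2\langle d,\kappa\rangle$. Our estimates bound this term only by $C\Delta$, with no information on its sign. It would enter $Y$, where it competes with the gain $T^2$ and is multiplied by the same exponent $\lambda$, so taking $\lambda$ large would not absorb it. Through the pendant edge, $\kappa$ enters only as $U\kappa$, which is smaller by a factor $\tau$, and the corresponding term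 becomes $2\langle d,d-p\rangle=2(D^2-p^2)\ge0$: vertices of high degree are more likely to be roots.
\end{remark}

\begin{lemma}\label{lem:Y}
If $\tau\le\tau_1$, then
\[
Y=1+4p+O(\Delta)\qquad\text{and}\qquad Y\ge1+4p+8(D^2-p^2)+T^2-C\tau\Delta .
\]
\end{lemma}

\begin{proof}
Put $p_\mu=\langle\varphi,U\varphi\rangle$, $d_\mu=U\varphi$ and $D_\mu^2=\int d_\mu^2\varphi$. The nonempty subsets of $E(C_4)$ are four single edges, two pairs of disjoint edges, four paths with two edges, four paths with three edges, and the cycle. Hence
\begin{equation}\label{eq:Yexp}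
Y=1+4p_\mu+2p_\mu^2+4D_\mu^2+4\langle\varphi d_\mu,U(\varphi d_\mu)\rangle+t_\mu(C_4,U).
\end{equation}

\emph{Edges.} We have $p_\mu=p+2\langle d,\psi\rangle+\langle\psi,U\psi\rangle$. By Lemma~\ref{lem:psi}, $\langle d,\psi\rangle=D^2-p^2+\langle d,\xi\rangle$ with $|\langle d,\xi\rangle|\le D\|\xi\|_2=O(\tau\Delta)$, and $|\langle\psi,U\psi\rangle|\le\tau\|\psi\|_2^2=O(\tau\Delta)$ by~\eqref{eq:op}. So
\[
p_\mu=p+2(D^2-p^2)+O(\tau\Delta).
\]
In particular $|p_\mu|\le D+C\Delta\le C\Delta^{1/2}$, and $0\le p_\mu^2\le C\Delta$.

\emph{Paths.} Since $d_\mu=d+U\psi$, we have $\|d_\mu\|_2\le D+\tau\|\psi\|_2\le C\Delta^{1/2}$. As $0\le\varphi\le C$, this gives $0\le D_\mu^2\le C\Delta$ and $|\langle\varphi d_\mu,U(\varphi d_\mu)\rangle|\le\tau\|\varphi d_\mu\|_2^2=O(\tau\Delta)$.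

\emph{The cycle.} We claim that $t_\mu(C_4,U)=T^2+O(\tau\Delta)$. Expand the weight $\prod_{j=1}^4(1+\psi(x_j))$. The term $1$ gives $t(C_4,U)=T^2$. Each of the other $15$ terms contains a factor $\psi(x_j)$, and after rotating the cycle we may take $j=1$. Such a term equals $\int\psi(x)A(x)\,dx$, where
\[
A(x)=\int a_3(z)\,c_{a_2}(x,z)\,c_{a_4}(x,z)\,dz,\qquad c_a(x,z)=\int U(x,y)a(y)U(y,z)\,dy,
\]
and $a_2,a_3,a_4\in\{1,\psi\}$, so $|a_j|\le C$. We need $\|A\|_2=O(\tau T)$, and we obtain it from an $L^\infty$ bound and an $L^1$ bound. For fixed $x$, the function $c_a(x,\cdot)$ is the image under $U$ of the bounded function $a\,U(x,\cdot)$, so $\|c_a(x,\cdot)\|_2\le C\tau$ by~\eqref{eq:op}, and $|A(x)|\le C\tau^2$ by the Cauchy--Schwarz inequality in $z$. On the other hand,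
\[
\iint c_a(x,z)^2\,dx\,dz=\iint a(y)a(y')c(y,y')^2\,dy\,dy'\le CT^2,
\]
so $\int|A|\le C\|c_{a_2}\|_2\|c_{a_4}\|_2\le CT^2$. Therefore $\|A\|_2\le(\|A\|_\infty\|A\|_1)^{1/2}\le C\tau T$, and $|\int\psi A|\le\|\psi\|_2\|A\|_2\le C\Delta^{1/2}\tau T\le C\tau\Delta$.

Inserting these estimates into~\eqref{eq:Yexp} gives the first statement. Dropping the nonnegative terms $2p_\mu^2$ and $4D_\mu^2$ gives the second.
\end{proof}

\section{All colors near the constant coloring}\label{sec:near}

For a $k$-coloring $W_i=(1+U_i)/k$ we attach the index $i$ to the quantities of Sections~\ref{sec:expansion} and~\ref{sec:onecolor} for the kernel $U_i$.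

\begin{proposition}\label{prop:near}
There are $\tau_0>0$ and $\lambda_0\ge1$, depending only on $k$ and $F$, such that $\sum_it(H_n,W_i)\ge k^{1-e(H_n)}$ for every $n\ge8\lambda_0$ and every $k$-coloring with $\tau_i\le\tau_0$ for all $i$.
\end{proposition}

We verify the hypothesis of Lemma~\ref{lem:criterion} by expanding $g(\lambda)$ to second order. Three negative terms appear. The error $O(\Delta_i)$ of Lemma~\ref{lem:Z} has a coefficient independent of $\lambda$ and is beaten by the gain of Lemma~\ref{lem:Y}, which is multiplied by $\lambda$. The term $-8\lambda p_i^2$ from Lemma~\ref{lem:Y} is beaten by the quadratic term of $Y_i^\lambda$, of order $\lambda^2p_i^2$. The product $4\lambda p_i\theta_i$, seen in Example~\ref{ex:paw}, also grows with $\lambda$; we split it between $\lambda^2p_i^2$ and a multiple of $T_i^2$ that does not depend on $\lambda$. The higher-order errors grow exponentially in $\lambda$, which is why we expand at one fixed $\lambda_0$ and not at $\lambda=n/8$.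

\begin{proof}
Put $\Delta=\sum_i\Delta_i$, $\tau=\max_i\tau_i$, $\alpha_i=Y_i-1$, $\beta_i=Z_i-1$, and assume $\tau\le\tau_1$.

\emph{Cancellation of the linear terms.} We have $\sum_ip_i=0$ because $\sum_iU_i=0$. We also have $\sum_i\theta_i=0$: for $k\ge3$ the graph $F$ has no triangles and each $\theta_i$ is $0$, and for $k=2$ we have $t(K_3,U_2)=t(K_3,-U_1)=-t(K_3,U_1)$. Lemma~\ref{lem:Z} now gives a constant $C_1=C_1(k,F)$ with
\begin{equation}\label{eq:beta}
\Bigl|\sum_i\beta_i\Bigr|\le C_1\Delta .
\end{equation}
This is the inequality for which the hypothesis on the cliques of $F$ is needed; compare Remark~\ref{rem:scales}. Likewise, the lower bound of Lemma~\ref{lem:Y} gives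
\begin{equation}\label{eq:alpha}
\sum_i\alpha_i\ge\sum_i\bigl[8(D_i^2-p_i^2)+T_i^2\bigr]-C\tau\Delta .
\end{equation}

\emph{Products.} By Lemmas~\ref{lem:Z} and~\ref{lem:Y}, $\alpha_i=4p_i+O(\Delta_i)$ and $\beta_i=e(R)p_i+\theta_i+O(\Delta_i)$. By~\eqref{eq:small}, each of $|p_i|$, $|\theta_i|$, $\Delta_i$ is $O(\tau)$. Hence $|\alpha_i|,|\beta_i|\le C\tau$ and
\begin{align*}
\alpha_i^2&=16p_i^2+O(\tau\Delta_i)=O(\Delta_i),\\
\alpha_i\beta_i&=4e(R)p_i^2+4p_i\theta_i+O(\tau\Delta_i)\ge-4B|p_i|T_i-C\tau\Delta_i,
\end{align*}
and $|\alpha_i|^3$ and $\alpha_i^2|\beta_i|$ are $O(\tau\Delta_i)$.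

\emph{Expansion at an integer $\lambda\ge3$.} Let $\tau$ be so small that $|\alpha_i|\le\frac12$; then $Y_i>0$, and $Z_i>0$ by Lemma~\ref{lem:psi}. By the binomial theorem, $(1+\alpha_i)^\lambda=1+\lambda\alpha_i+\binom\lambda2\alpha_i^2+\zeta_i$ with $|\zeta_i|\le2^\lambda|\alpha_i|^3$. Multiplying by $1+\beta_i$,
\[
Y_i^\lambda Z_i\ge1+\lambda\alpha_i+\beta_i+\lambda\alpha_i\beta_i+\tbinom\lambda2\alpha_i^2-C_\lambda\tau\Delta_i,
\]
where $C_\lambda$ denotes a constant depending only on $k$, $F$ and $\lambda$. Summing over $i$ and using~\eqref{eq:beta}, \eqref{eq:alpha} and the estimates for the products,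
\[
g(\lambda)\ge k-C_1\Delta+\sum_i\Gamma_i-C_\lambda\tau\Delta,
\]
where
\[
\Gamma_i=8\lambda(D_i^2-p_i^2)+\lambda T_i^2-4\lambda B|p_i|T_i+8\lambda(\lambda-1)p_i^2 .
\]
Since $4\lambda B|p_i|T_i\le2\lambda^2p_i^2+2B^2T_i^2$, and $6\lambda^2-16\lambda\ge0$ for $\lambda\ge3$,
\[
\Gamma_i\ge8\lambda D_i^2+(\lambda-2B^2)T_i^2+(6\lambda^2-16\lambda)p_i^2\ge(\lambda-2B^2)\Delta_i .
\]

\emph{Choice of constants.} Fix an integer $\lambda_0\ge3+2B^2+2C_1$. Then fix $\tau_0\in(0,\tau_1]$ so small that $C_{\lambda_0}\tau_0\le1$ and that $\tau\le\tau_0$ forces $|\alpha_i|\le\frac12$. For $\tau\le\tau_0$,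
\[
g(\lambda_0)\ge k+(\lambda_0-2B^2-C_1-1)\Delta\ge k+C_1\Delta .
\]
By~\eqref{eq:beta}, $g(0)=k+\sum_i\beta_i\le k+C_1\Delta$. So $g(\lambda_0)\ge\max\{k,g(0)\}$, and Lemma~\ref{lem:criterion} applies.
\end{proof}

\section{Colorings far from constant}\label{sec:far}

In a coloring that is not constant, some color exceeds $1/k$ somewhere, and this color contains many copies of $K_{n,n}$. This is not enough, because the copies must sit at points where $R$ can be rooted in the same color. In the coloring with $r$ blue intervals from the introduction, red has density $1-1/r$, but its rooted density of $R$ vanishes if the chromatic number of $F$ exceeds $r$; the color that works is blue, which equals $1$ on the square of each interval. In general, Ramsey's theorem finds the right color. Throughout this section $F$ may be any graph. For a $k$-coloring write $f_i=f_{W_i}$ and $A_i=\{x:f_i(x)>0\}$, and let $[k]=\{1,\dots,k\}$.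

\subsection{A dense color that contains rooted copies of $R$}

Recall Ramsey's theorem: for all $k$ and $r$ there is $M$ such that every coloring of the edges of $K_M$ with at most $k$ colors contains a monochromatic $K_r$.

\begin{lemma}\label{lem:ramsey}
Let $P\subseteq[0,1]$ have positive measure, let $I\subsetneq[k]$, and suppose that $W_i\le1/k$ a.e.\ on $P^2$ for each $i\in I$. Then for some $i\notin I$ we have $f_i>0$ on a subset of $P$ of positive measure.
\end{lemma}

\begin{proof}
Almost everywhere on $P^2$ we have $\sum_{i\notin I}W_i\ge1-|I|/k\ge1/k$, so some $i\notin I$ has $W_i\ge1/k^2$. Let $\chi(x,y)$ be the least such $i$; the function $\chi$ is measurable, symmetric, and defined a.e.\ on $P^2$. Let $r=v(R)$ and let $M$ be given by Ramsey's theorem. Choose $M$ independent uniform points of $P$ and color each pair by $\chi$. Almost surely all pairs are colored, and then some $r$ of the points form a monochromatic clique. There are finitely many choices of the $r$ indices and of the color, so one choice occurs with positive probability. Thus for some $i\notin I$,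 the set of points of $P^r$ with all pairwise values of $W_i$ at least $1/k^2$ has positive measure. Hence
\[
0<\int_{P^{V(R)}}\prod_{ab\in E(R)}W_i(x_a,x_b)\,dx\le\int_Pf_i .\qedhere
\]
\end{proof}

\begin{lemma}\label{lem:dense}
Let $(W_1,\dots,W_k)$ be a $k$-coloring in which some $W_i$ is not a.e.\ equal to $1/k$. Then there are $i\in[k]$, $\eta>0$ and $m\ge1$ with
\[
t(R,W_i)>0\qquad\text{and}\qquad t(H_m,W_i)>\bigl(\tfrac1k+\eta\bigr)^{m^2}t(R,W_i)^{2m}.
\]
\end{lemma}

\begin{proof}
\emph{Step 1: some $W_i$ exceeds $1/k$ on a subset of $A_i^2$ of positive measure.} Suppose instead that $W_i\le1/k$ a.e.\ on $A_i^2$ for every $i$. The sets $X_I=\{x:f_i(x)>0\Leftrightarrow i\in I\}$, for $I\subseteq[k]$, partition $[0,1]$. Suppose that $X_I$ has positive measure for some $I\ne[k]$. For $i\in I$ we have $X_I\subseteq A_i$, so $W_i\le1/k$ a.e.\ on $X_I^2$. Lemma~\ref{lem:ramsey} gives $i\notin I$ with $f_i>0$ on part of $X_I$, whereas $f_i=0$ on $X_I$ by definition. So $X_{[k]}$ has full measure, every $A_i$ has full measure, and $W_i\le1/k$ a.e.\ for all $i$. Since $\sum_iW_i=1$,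 all $W_i$ equal $1/k$ a.e., contrary to the assumption.

Fix $i$ as in Step 1. Then $A_i$ has positive measure, so $t(R,W_i)=\int f_i>0$. Let $\mu=\mu_{W_i}$ and $\nu=\mu\times\mu$. The density of $\nu$ is positive on $A_i^2$, so $\nu(\{W_i>1/k\})>0$.

\emph{Step 2: a rectangle of average above $1/k$.} To count copies of $K_{m,m}$ we need a product set. For Borel $G\subseteq[0,1]^2$ let $\omega(G)=\int_G(W_i-\frac1k)\,d\nu$, and suppose that $\omega(P\times P')\le0$ for all Borel sets $P,P'\subseteq[0,1]$. The finite disjoint unions of such rectangles form an algebra that generates the Borel $\sigma$-algebra of $[0,1]^2$, and $\omega\le0$ on this algebra. The family $\{G:\omega(G)\le0\}$ is closed under countable increasing unions and decreasing intersections, by dominated convergence. The monotone class theorem states that such a family contains the $\sigma$-algebra generated by the algebra. So $\omega(G)\le0$ for a Borel set $G$ that agrees with $\{W_i>1/k\}$ up to a null set, which contradicts $\nu(G)>0$. Hence there is a rectangle with $\omega(P\times P')>0$. Then $a=\mu(P)\mu(P')>0$,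 and the $\nu$-average of $W_i$ over $P\times P'$ equals $\frac1k+2\eta$ for some $\eta>0$.

\emph{Step 3: counting.} In $t_\mu(K_{m,m},W_i)$ restrict the variables $x_1,\dots,x_m$ of one side to $P$ and the variables $y_1,\dots,y_m$ of the other side to $P'$, and let $\mathbb{E}$ refer to the normalized restrictions of $\mu$. Two applications of Jensen's inequality give
\begin{align*}
t_\mu(K_{m,m},W_i)&\ge a^m\,\mathbb{E}_y\Bigl(\mathbb{E}_x\prod_{j\le m}W_i(x,y_j)\Bigr)^m
\ge a^m\Bigl(\mathbb{E}_y\mathbb{E}_x\prod_{j\le m}W_i(x,y_j)\Bigr)^m\\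
&=a^m\Bigl(\mathbb{E}_x\bigl(\mathbb{E}_{y_1}W_i(x,y_1)\bigr)^m\Bigr)^m\ge a^m\bigl(\tfrac1k+2\eta\bigr)^{m^2}.
\end{align*}
This exceeds $(\frac1k+\eta)^{m^2}$ as soon as $a\bigl((\frac1k+2\eta)/(\frac1k+\eta)\bigr)^m>1$, which holds for large $m$. Now multiply by $t(R,W_i)^{2m}$ and use~\eqref{eq:factor}.
\end{proof}

\subsection{Compactness}

The numbers $\eta$, $m$ and $t(R,W_i)$ in Lemma~\ref{lem:dense} depend on the coloring, and we need them uniform. The conclusion of the lemma consists of strict inequalities between homomorphism densities, so it passes from a limit to the late terms of a sequence whose densities converge. The following lemma supplies limits. For $k=2$ it is the compactness theorem of Lov\'asz and Szegedy applied to the first color; we give a proof for $k$-colorings.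

\begin{lemma}\label{lem:compact}
Every sequence of $k$-colorings $(W_1^j,\dots,W_k^j)$, $j=1,2,\dots$, has a subsequence for which there is a $k$-coloring $(W_1,\dots,W_k)$ with $t(J,W_i^j)\to t(J,W_i)$ for all graphs $J$ and all $i$.
\end{lemma}

\begin{proof}
The \emph{cut norm} of a kernel $V$ is $\|V\|_\square=\sup_{S,S'}|\int_{S\times S'}V|$, over measurable $S,S'\subseteq[0,1]$; it is at most $\|V\|_1$. For a finite measurable partition $\mathcal{P}$ of $[0,1]$, let $V_{\mathcal{P}}$ be obtained by averaging $V$ over each block $A\times A'$ with $A,A'\in\mathcal{P}$, with value $0$ on null blocks. This is the orthogonal projection in $L^2([0,1]^2)$ onto the functions constant on blocks. If $\mathcal{P}'$ refines $\mathcal{P}$, then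
\begin{equation}\label{eq:pyth}
\|V_{\mathcal{P}'}\|_2^2=\|V_{\mathcal{P}}\|_2^2+\|V_{\mathcal{P}'}-V_{\mathcal{P}}\|_2^2 .
\end{equation}

\emph{Counting.} For graphons $W,W'$ we have $|t(J,W)-t(J,W')|\le e(J)\|W-W'\|_\square$. To see this, replace $W$ by $W'$ one edge at a time. With the variables outside the current edge fixed, the change is $\iint(W-W')(x,y)u(x)u'(y)\,dx\,dy$ for some $0\le u,u'\le1$. Writing $u=\int_0^11_{\{u>s\}}\,ds$, and $u'$ in the same way, expresses this as an average of integrals of $W-W'$ over rectangles, so it is at most $\|W-W'\|_\square$ in absolute value.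

\emph{Regularity.} Let $(W_i)$ be a $k$-coloring, $\mathcal{P}$ a partition, and $\epsilon>0$. Suppose that $|\int_{S\times S'}(W_i-(W_i)_{\mathcal{P}})|>\epsilon$ for some $i,S,S'$, and let $\mathcal{P}'$ be the refinement of $\mathcal{P}$ by $S$ and $S'$, which splits each part into at most four. Since $S\times S'$ is a union of blocks of $\mathcal{P}'$, we have $\int_{S\times S'}W_i=\int_{S\times S'}(W_i)_{\mathcal{P}'}$, so $\|(W_i)_{\mathcal{P}'}-(W_i)_{\mathcal{P}}\|_2>\epsilon$ by the Cauchy--Schwarz inequality. By~\eqref{eq:pyth}, the energy $\sum_i\|(W_i)_{\mathcal{P}}\|_2^2\in[0,k]$ increases by more than $\epsilon^2$. So after at most $k/\epsilon^2$ such steps we reach a refinement $\mathcal{P}''$ with $\|W_i-(W_i)_{\mathcal{P}''}\|_\square\le\epsilon$ for all $i$, in which each part of $\mathcal{P}$ is split into at most $4^{k/\epsilon^2}$ parts. Starting from the trivial partition $\mathcal{P}_{j,0}$ and taking $\epsilon=1/\ell$ for $\ell=1,2,\dots$, we obtain for each $j$ successive refinements $\mathcal{P}_{j,1},\mathcal{P}_{j,2},\dots$ with $\|W_i^j-(W_i^j)_{\mathcal{P}_{j,\ell}}\|_\square\le1/\ell$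 for all $i$. Adding empty parts, we may assume that every part of $\mathcal{P}_{j,\ell-1}$ has exactly $4^{k\ell^2}$ labeled children in $\mathcal{P}_{j,\ell}$, for all $j$.

\emph{Rearrangement.} Replace the parts of $\mathcal{P}_{j,\ell}$ by intervals of the same measures, the children of a part filling its interval in the order of their labels. Let $V^j_{i,\ell}$ be the step kernel on these intervals with the step values of $(W_i^j)_{\mathcal{P}_{j,\ell}}$. The density of $J$ in a step kernel depends only on the measures of the parts and the step values, so $t(J,V^j_{i,\ell})=t(J,(W_i^j)_{\mathcal{P}_{j,\ell}})$. Also $V^j_{i,\ell-1}$ is the block average of $V^j_{i,\ell}$ over the intervals of level $\ell-1$.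

\emph{The limit in $j$.} At each level $\ell$ the endpoints and step values form a point of a cube whose dimension does not depend on $j$. By a diagonal argument, along a subsequence they converge for every $\ell$. Let $V_{i,\ell}$ be the step kernel with the limit endpoints and values. If $x$ and $y$ are interior points of limit intervals, then for large $j$ they lie in the intervals with the same labels, so $V^j_{i,\ell}\to V_{i,\ell}$ a.e.\ and, by boundedness, in $L^1$. A block of positive measure in the limit has positive measure for large $j$, and then its $k$ step values sum to $1$; so $\sum_iV_{i,\ell}=1$ a.e. The limit intervals of level $\ell$ refine those of level $\ell-1$. The integrals of $V^j_{i,\ell}$ and $V^j_{i,\ell-1}$ over a block of level $\ell-1$ agree for each $j$, and they converge to the integrals of $V_{i,\ell}$ and $V_{i,\ell-1}$ over the limit block; so $V_{i,\ell-1}$ is the block average of $V_{i,\ell}$.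

\emph{The limit in $\ell$.} By~\eqref{eq:pyth}, $\|V_{i,\ell'}-V_{i,\ell}\|_2^2=\|V_{i,\ell'}\|_2^2-\|V_{i,\ell}\|_2^2$ for $\ell'\ge\ell$. The norms $\|V_{i,\ell}\|_2$ are thus nondecreasing in $\ell$ and bounded by $1$, so $(V_{i,\ell})_\ell$ is a Cauchy sequence in $L^2$ and converges in $L^2$ and in $L^1$ to some $W_i$. The limits are a.e.\ symmetric with values in $[0,1]$ and sum $1$; after a change on a null set they form a $k$-coloring. By the counting inequality,
\[
|t(J,W_i^j)-t(J,W_i)|\le e(J)\Bigl(\frac1\ell+\|V^j_{i,\ell}-V_{i,\ell}\|_1+\|V_{i,\ell}-W_i\|_1\Bigr).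
\]
Letting $j\to\infty$ along the subsequence and then $\ell\to\infty$ proves the lemma.
\end{proof}

\subsection{Uniform constants}

For $\delta>0$ let $\mathcal{K}_\delta$ be the set of $k$-colorings with $\max_it(C_4,kW_i-1)\ge\delta$.

\begin{proposition}\label{prop:far}
For every $\delta>0$ there are $\eta,\gamma>0$ and $m\ge1$, depending only on $k$, $F$ and $\delta$, such that every $k$-coloring in $\mathcal{K}_\delta$ has a color $i$ with $t(R,W_i)\ge\gamma$ and
\[
t(H_n,W_i)\ge\bigl(\tfrac1k+\eta\bigr)^{n^2}t(R,W_i)^{2n}\qquad\text{for all }n\ge m .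
\]
\end{proposition}

\begin{proof}
Let $\mathcal{C}(\eta,\gamma,m)$ be the condition that some color $i$ has $t(R,W_i)\ge\gamma$ and $t(H_m,W_i)\ge(\frac1k+\eta)^{m^2}t(R,W_i)^{2m}$. By~\eqref{eq:factor}, the second inequality says that $t_\mu(K_{m,m},W_i)\ge(\frac1k+\eta)^{m^2}$ for $\mu=\mu_{W_i}$, and by Lemma~\ref{lem:jensen} this implies $t_\mu(K_{m',m'},W_i)\ge(\frac1k+\eta)^{m'^2}$ for $m'\ge m$. Hence $\mathcal{C}(\eta,\gamma,m)$ implies $\mathcal{C}(\eta',\gamma',m')$, with the same color, whenever $0<\eta'\le\eta$, $0<\gamma'\le\gamma$ and $m'\ge m$. So it suffices to find one triple $(\eta,\gamma,m)$ for which the condition holds on all of $\mathcal{K}_\delta$.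

Suppose that there is none. For each $j\ge1$ take a coloring $(W_i^j)_i\in\mathcal{K}_\delta$ that fails $\mathcal{C}(1/j,1/j,j)$, and pass to a subsequence with a limit $(W_i)_i$ as in Lemma~\ref{lem:compact}. Multiplying out the product over edges writes $t(C_4,kW-1)$ as a fixed linear combination of densities in $W$ of subgraphs of $C_4$, so the limit lies in $\mathcal{K}_\delta$. In particular some $W_i$ is not a.e.\ equal to $1/k$. Lemma~\ref{lem:dense} gives $i$, $\eta$, $m$ and $\gamma>0$ with $t(R,W_i)>\gamma$ and $t(H_m,W_i)>(\frac1k+\eta)^{m^2}t(R,W_i)^{2m}$. These strict inequalities hold with $W_i^j$ in place of $W_i$ for all large $j$ in the subsequence. So for such $j$ the coloring $(W_i^j)_i$ satisfies $\mathcal{C}(\eta,\gamma,m)$, and hence $\mathcal{C}(1/j,1/j,j)$ once $1/j\le\min(\eta,\gamma)$ and $j\ge m$. This is a contradiction.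
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:end}

Let $\tau_0$ and $\lambda_0$ be given by Proposition~\ref{prop:near}, put $\delta=\tau_0^4$, and let $\eta,\gamma,m$ be given by Proposition~\ref{prop:far} for this $\delta$. All these numbers depend only on $k$ and $F$. Since $n^2\log(1+k\eta)$ eventually exceeds $2n\log(1/\gamma)+\log k$, we can choose $n_0\ge\max(8\lambda_0,m)$ such that $(1+k\eta)^{n^2}\gamma^{2n}\ge k$ for all $n\ge n_0$.

Let $n\ge n_0$ and let $W_i=(1+U_i)/k$ be a $k$-coloring. If $t(C_4,U_i)\le\tau_0^4$ for all $i$, then $\tau_i\le\tau_0$ for all $i$, and Proposition~\ref{prop:near} gives~\eqref{eq:common} for $H_n$. Otherwise the coloring lies in $\mathcal{K}_\delta$, and the color $i$ of Proposition~\ref{prop:far} satisfies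
\[
t(H_n,W_i)\ge\gamma^{2n}\bigl(\tfrac1k+\eta\bigr)^{n^2}=k^{-n^2}(1+k\eta)^{n^2}\gamma^{2n}\ge k^{1-n^2}\ge k^{1-e(H_n)},
\]
because $e(H_n)\ge n^2$. The densities of the other colors are nonnegative, so~\eqref{eq:common} holds again. Hence $H_n$ is $k$-common for all $n\ge n_0$. \qed

\begin{thebibliography}{9}

\bibitem{BMN}
Natalie Behague, Natasha Morrison and Jonathan A. Noel,
\emph{Common Pairs of Graphs},
arXiv:2208.02045 (2022).

\end{thebibliography}
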